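# Approximate continuity of functions of bounded deformation outside the jump set

## 1. Bounded deformation, approximate limits, jump points

Throughout, $n\ge 2$ and $\Omega\subseteq\mathbb R^n$ is open. The letters $C,c$ denote positive constants that depend only on $n$ and may change from line to line. Matrices carry the Euclidean norm, $B_r(x)$ is the open ball, $\bar u_F$ is the mean of $u$ over $F$, and $|\cdot|_\infty$ is the max norm on $\mathbb R^n$. For differentiable $u$ we write $e(u)=\frac12(\nabla u+\nabla u^T)$.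

**Definition (bounded deformation).** The space $BD(\Omega)$ consists of all $u\in L^1(\Omega;\mathbb R^n)$ for which the symmetric part $Eu=\frac12(Du+Du^T)$ of the distributional gradient is a bounded Radon measure on $\Omega$ with values in the symmetric $n\times n$ matrices.

Since $|Eu|\le|Du|$, we have $BV(\Omega;\mathbb R^n)\subseteq BD(\Omega)$. Two examples to keep in mind:

* A *rigid motion* $R(y)=b+Ay$ with $A^T=-A$ has $ER=0$, however large $A$ is.
* For a unit vector $\nu$, a vector $v\ne0$ and $u=v\,1_{\{x\cdot\nu>0\}}$ on $B_1(0)$, the measure $Eu$ equals $\frac12(v\otimes\nu+\nu\otimes v)$ times $\mathcal H^{n-1}$ restricted to $\{x\cdot\nu=0\}\cap B_1(0)$. Here $|\frac12(v\otimes\nu+\nu\otimes v)|^2=\frac12(|v|^2+(v\cdot\nu)^2)\ge\frac12|v|^2$.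

**Definition (approximate continuity).** Let $u\in L^1_{\rm loc}(\Omega;\mathbb R^n)$. A point $x\in\Omega$ is a point of approximate continuity of $u$ if there is $z\in\mathbb R^n$ with $\lim_{r\to0}r^{-n}\int_{B_r(x)}|u(y)-z|\,dy=0$.

**Definition (jump point).** A point $x\in\Omega$ belongs to $J_u$ if there are $a\ne b$ in $\mathbb R^n$ and a unit vector $\nu$ with
$$\lim_{r\to0}r^{-n}\int_{B_r^+(x,\nu)}|u-a|\,dy=0,\qquad \lim_{r\to0}r^{-n}\int_{B_r^-(x,\nu)}|u-b|\,dy=0,$$
where $B_r^\pm(x,\nu)=\{y\in B_r(x):\pm(y-x)\cdot\nu>0\}$.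

For the half-space field above, $J_u=\{x\cdot\nu=0\}\cap B_1(0)$, and all other points of the ball are points of approximate continuity. The field $u(x)=x/|x|$ on $B_1(0)$ shows a third behavior. Away from $0$ its gradient is $|x|^{-1}(\mathrm{Id}-x\otimes x/|x|^2)$, of norm $\sqrt{n-1}/|x|$. This is integrable because $n\ge2$, so $u\in W^{1,1}\subset BD$. As $u$ is homogeneous of degree $0$, the quantity $r^{-n}\int_{B_r(0)}|u-z|$ does not depend on $r$. It could tend to $0$ only if $u=z$ a.e., which is false, and the same argument on half-balls shows $0\notin J_u$. So $0$ is neither a jump point nor a point of approximate continuity.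

**Definition (Hausdorff measure and content).** $\mathcal H^{n-1}$ is the usual $(n-1)$-dimensional Hausdorff measure. The content $\mathcal H^{n-1}_\infty(E)$ is, up to a normalizing constant, the infimum of $\sum_i r_i^{n-1}$ over all countable covers of $E$ by balls of radii $r_i$, with no restriction on the size of the balls.

A point has $\mathcal H^{n-1}$ measure zero (as $n\ge2$), and a unit $(n-1)$-cube in a hyperplane has positive finite measure. A set is $\mathcal H^{n-1}$-null if and only if its content is zero.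

**Definition (the set $\Theta_u$).** For $u\in BD(\Omega)$ let $\Theta_u=\{x\in\Omega:\limsup_{r\to0}r^{1-n}|Eu|(B_r(x))>0\}$.

For the half-space field, $\Theta_u$ is the hyperplane piece $J_u$. For $x/|x|$ we have $|Eu|(B_r(0))=cr^{n-1}$, so $0\in\Theta_u\setminus J_u$.

We shall use the following published facts.

**Fact 1 (Poincaré inequality; Kohn; Temam; Ambrosio–Coscia–Dal Maso, ARMA 139 (1997)).** For $u\in BD(B_r)$ there is a rigid motion $R$ with $\int_{B_r}|u-R|\,dy\le Cr|Eu|(B_r)$.

**Fact 2 (Kohn; Ambrosio–Coscia–Dal Maso, op. cit., Prop. 3.5).** For $u\in BD(\Omega)$ one has $\mathcal H^{n-1}(\Theta_u\setminus J_u)=0$.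

**Fact 3 (geometric measure theory).**

* (Besicovitch–Davies) A Borel set of positive $\mathcal H^{n-1}$ measure contains a compact $K$ with $0<\mathcal H^{n-1}(K)<\infty$.
* (Frostman) Such a $K$ carries a finite measure $\mu\geq 0$ with $\mu(K)>0$ and $\mu(Q)\le\ell(Q)^{n-1}$ for every cube $Q$ of side $\ell(Q)$.
* (Density) If $\nu\ge0$ is a finite measure and $\limsup_{r\to0}r^{1-n}\nu(B_r(x))\le\lambda$ for all $x$ in a Borel set $K$, then $\nu(K)\le C\lambda\mathcal H^{n-1}(K)$.

For example, if $K$ is a unit $(n-1)$-cube in a coordinate hyperplane, then $\mathcal H^{n-1}$ restricted to $K$ is a Frostman measure.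

## 2. Which points are neither jump points nor points of approximate continuity?

Any integrable function is approximately continuous at $\mathcal L^n$-a.e. point. Every $u\in BV(\Omega;\mathbb R^n)$ does much better: it is approximately continuous at $\mathcal H^{n-1}$-a.e. point of $\Omega\setminus J_u$. The question, whose source is Sergio Conti, Matteo Focardi, Flaviana Iurlano, "Which special functions of bounded deformation have bounded variation?", arXiv:1502.07464 (2015), is whether this remains true if only the symmetric part of $Du$ is a measure. The answer is yes.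

**Theorem 1.** Let $n\ge2$, $\Omega\subseteq\mathbb R^n$ open, $u\in BD(\Omega)$. Then $\mathcal H^{n-1}$-a.e. $x\in\Omega\setminus J_u$ is a point of approximate continuity of $u$.

The method gives three further statements, Theorems 2 to 4 in Section 10; they are not needed for Theorem 1.

**Small cases.** For $n=1$ we have $BD=BV$, and a function of bounded variation has one-sided limits everywhere, so every point is a jump point or a point of approximate continuity. The same happens for a field of one variable, $u(x)=v\,g(x\cdot\nu)$ with $g$ of locally bounded variation: the half-ball limits at $x$ are $v\,g((x\cdot\nu)\pm)$. The field $x/|x|$ shows that for $n\ge2$ the exceptional set need not be empty. In that example the exceptional point lies in $\Theta_u$, which Fact 2 already handles. The next section shows what can go wrong outside $\Theta_u$.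

## 3. Outside $\Theta_u$ the oscillation vanishes but the means may drift

Let $\mathrm{osc}(x,r)=|B_r|^{-1}\int_{B_r(x)}|u-\bar u_{B_r(x)}|\,dy$, whenever $B_r(x)\subset\Omega$.

**Lemma 5.** If $u\in BD(\Omega)$ and $x\in\Omega\setminus\Theta_u$, then $\mathrm{osc}(x,r)\to0$ as $r\to0$.

*Proof.* Let $B_{r_0}(x)\subset\Omega$, $r_k=2^{-k}r_0$ and $f_k=r_k^{1-n}|Eu|(B_{r_k}(x))$, so $f_k\to0$. Fact 1 gives rigid motions $R_k(y)=b_k+A_k(y-x)$ with $r_k^{-n}\int_{B_{r_k}(x)}|u-R_k|\le Cf_k$. Hence $r_{k+1}^{-n}\int_{B_{r_{k+1}}(x)}|R_k-R_{k+1}|\le C(f_k+f_{k+1})$. All norms on the space of affine maps on the unit ball are equivalent, so by scaling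
$$|b_k-b_{k+1}|+r_k|A_k-A_{k+1}|\le C(f_k+f_{k+1}).\tag{1}$$
Summing the second term,
$$r_k|A_k|\le2^{-k}r_0|A_0|+C\sum_{j<k}2^{j-k}(f_j+f_{j+1})\to0 .$$
Therefore $r_k^{-n}\int_{B_{r_k}(x)}|u-b_k|\to0$. For $r\in(r_{k+1},r_k]$ we have $\mathrm{osc}(x,r)\le2|B_r|^{-1}\int_{B_r(x)}|u-b_k|\le Cr_k^{-n}\int_{B_{r_k}(x)}|u-b_k|$. $\square$

So rotations do no harm at a single point outside $\Theta_u$. What remains is that the means may move slowly forever. Take $u=f\mathbf e_1$ with $f(x)=\sin(\log\log(1/|x|))$ near $0$. Then $|\nabla f|\le 1/(|x|\log(1/|x|))$ and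
$$r^{1-n}\int_{B_r(0)}|\nabla f|\le Cr^{1-n}\int_0^r\frac{s^{n-2}}{\log(1/s)}\,ds\le\frac{C}{\log(1/r)}\to0,$$
so $0\notin\Theta_u$. For $\theta r\le|y|\le r$ the argument $\log\log(1/|y|)$ differs from $\log\log(1/r)$ by at most $\log\big(1+\frac{\log(1/\theta)}{\log(1/r)}\big)\to0$, and the ball $B_{\theta r}$ has volume fraction $\theta^n$. So the means over $B_r(0)$ follow $\sin(\log\log(1/r))$ and have no limit. Theorem 1 says that such drift can happen only on an $\mathcal H^{n-1}$-null set.

## 4. Summing the Poincaré inequality over all scales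

A sensible first attempt uses (1): if $\sum_kf_k(x)<\infty$, then $b_k$ converges, and $u$ is approximately continuous at $x$. Let us try to prove $\sum_kf_k<\infty$ almost everywhere by integrating against a Frostman measure $\mu$. For each $k$,
$$\int f_k\,d\mu=r_k^{1-n}\int\mu(B_{r_k}(y))\,d|Eu|(y)\le C|Eu|(\{\operatorname{dist}(\cdot,\operatorname{spt}\mu)<r_k\}).$$
Each scale costs at most $C|Eu|$, but there is no decay in $k$, and there are infinitely many scales. This is where the attempt stops: the same piece of $|Eu|$ is charged again at every scale.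

The loss is real. Let $F(s)=1/\log(1/|s|)$, $F(0)=0$, and $u(x)=F(x_n)\mathbf e_1$ for $|x_n|<\frac12$, on a bounded domain. For $s>0$, $F'(s)=1/(s\log^2(1/s))$ is integrable near $0$, so $u\in W^{1,1}$, and $|e(u)|=|F'(x_n)|/\sqrt2$. If $x_n=0$, comparing the ball with cylinders gives $c\,r^{n-1}F(r/2)\le|Eu|(B_r(x))\le C\,r^{n-1}F(r)$. Hence $f_k(x)\ge c/k$ for large $k$ and $\sum_kf_k(x)=\infty$ at *every* point of the hyperplane piece, although $u$ is continuous. So one must arrange that the payments for changes at different scales come from disjoint regions.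

## 5. Truncation along lines

For a scalar function in $W^{1,1}$ there is an easy way to make payments disjoint: the drift through the values between $t$ and $t'$ is paid by $|\nabla u|$ on $\{t<u<t'\}$, and different ranges of values have disjoint regions. Technically one truncates $u$ at levels. In $BD$ this fails at once. In the plane, $u(y)=(-y_2,y_1)$ has $Eu=0$. Truncate its first component to $[-1,1]$. On $\{|y_2|>1\}$ the new field has $\partial_2u_1=0$, $\partial_1u_2=1$, so its symmetrized gradient has the off-diagonal entry $\frac12$. Truncating components of a rigid rotation creates deformation.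

What survives is one-dimensional. For a unit vector $\xi$ the function $s\mapsto u(z+s\xi)\cdot\xi$ has derivative $\xi\cdot e(u)\xi$, so we may truncate $u\cdot\xi$, for each $\xi$ separately, along lines *parallel to $\xi$*. We count crossings of levels along such lines.

Write $\mathbb S=S^{n-1}$, $d\xi$ for surface measure, $\pi_\xi$ for the orthogonal projection onto $\xi^\perp$. "Cube" always means axis-parallel cube, $\ell(Q)$ is its side, and $sQ$ is the closed concentric cube of side $s\ell(Q)$.

**Definition (level counts).** For a bounded $F_\sigma$ set $F$, $u$ of class $C^1$ near $F$, $t\in\mathbb R$ and $\xi\in\mathbb S$, let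
$$N_{t,\xi}(F)=\int_{\xi^\perp}\#\{s:z+s\xi\in F,\ u(z+s\xi)\cdot\xi=t\}\,dz .$$
For a closed cube $G$ and $b\in\mathbb R^n$ let $J^{G,b}_{t,\xi}=\mathcal H^{n-1}\{y\in\partial G:(u(y)\cdot\xi-t)(b\cdot\xi-t)\le0\}$.

The number $J^{G,b}_{t,\xi}$ measures the part of $\partial G$ where $t$ lies between $u\cdot\xi$ and $b\cdot\xi$. It counts the crossings of level $t$ that appear on $\partial G$ if $u$ is replaced by the constant $b$ inside $G$. Examples: for $u(y)=y_1\mathbf e_1$, $F=[0,1]^n$, $\xi=\mathbf e_1$ we get $N_{t,\xi}(F)=1$ for $t\in[0,1]$ and $0$ otherwise. If $u=0$ on $\partial G$, then $J^{G,b}_{t,\xi}=\mathcal H^{n-1}(\partial G)$ for $t$ between $0$ and $b\cdot\xi$ (ends included), and it vanishes for every other $t$.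

The integrand in $N$ is Borel in $(\xi,z,t)$. Indeed, partition $F$ into its pieces $F\cap P$ with $P$ half-open dyadic of generation $k$; they are $F_\sigma$, hence $\sigma$-compact. The set of $(\xi,z,t)$ for which some $y\in F\cap P$ has $\pi_\xi y=z$, $u(y)\cdot\xi=t$ is the image of $\mathbb S\times(F\cap P)$ under a continuous map, hence $\sigma$-compact. The count is the increasing limit in $k$ of the sums over $P$ of the indicators of these sets. The one-dimensional area formula on each line and Fubini give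
$$\int_{\mathbb R}N_{t,\xi}(F)\,dt=\int_F|\xi\cdot e(u)\xi|\,dy\le\int_F|e(u)|\,dy.\tag{2}$$

We also need an oscillation that ignores sets of small measure.

**Definition (robust oscillation).** Fix $0<\varepsilon<\frac12$. For a cube $Q$ and measurable $u:Q\to\mathbb R^n$ let $\omega_Q$ be the least $\lambda\ge0$ such that $|\{y\in Q:|u-a|>\lambda\}|\le\varepsilon|Q|$ for some $a\in\mathbb R^n$. Let $a_Q$ be such an $a$ for $\lambda=\omega_Q$, chosen once for each cube.

The minimum is attained. Let $(a_j,\lambda_j)$ be minimizing. There is $k$ with $|\{y\in Q:|u|\le k\}|>\frac12|Q|$, and this set meets $\{y\in Q:|u-a_j|\le\lambda_j\}$, whose measure also exceeds $\frac12|Q|$. So $|a_j|\le k+\lambda_j$, and along a subsequence $a_j\to a$, $\lambda_j\to\lambda$. Then $1_{\{|u-a|>\lambda\}}\le\liminf1_{\{|u-a_j|>\lambda_j\}}$, and Fatou applies.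

Examples. If $u=0$ on $Q$ outside a set of measure at most $\varepsilon|Q|$, then $\omega_Q=0$. If $u=0$ on one half of $Q$ and $u=v$ on the other half, then $a$ must be within $\lambda$ of both values because $\varepsilon<\frac12$, so $\omega_Q=|v|/2$. If $u(y)=y_1\mathbf e_1$ on $[0,1]^n$, then $\omega_Q=(1-\varepsilon)/2$.

**The plan.** Lemma 6 below says: if $u$ is close to a constant on most of a cube, with error $w$, and yet some much smaller subcube still has oscillation at least of order $w$, then the level counts in the window $|t-a\cdot\xi|\le2w$ are at least of order $wL^{n-1}$. This holds *even after small subcubes $G_i$ are cut out and replaced by constants $a_i$*. The cutting makes the payments of nested cubes disjoint. It creates new crossings on $\partial G_i$, but if $a_i$ is far from $a$, compared with $w$, then $a_i\cdot\xi$ falls into the window only for $\xi$ nearly orthogonal to $a_i-a$, so the holes cost little.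

## 6. One cube with holes

**Lemma 6.** There are $m_1\ge4$, $\varepsilon_1\in(0,\frac12)$, $c_1>0$ depending only on $n$ such that for $0<\varepsilon\le\varepsilon_1$ and $\eta:=c_1\varepsilon^{(n-1)/n}$ the following holds. Let $D$ be a closed cube of side $L$, $u\in C^1$ near $D$, $a\in\mathbb R^n$, $w>0$, and $|\{y\in D:|u-a|>w\}|\le2^n\varepsilon|D|$. Let $G_1,\dots,G_l\subset\mathrm{int}\,D$ be disjoint closed cubes with $\sum|G_i|\le\frac12\varepsilon2^{-nm_1}|D|$, and let $a_i\in\mathbb R^n$. Let $P\subset D$ be a cube with side in $[2^{-m_1}L,2^{1-m_1}L]$ and $\omega_P>w/4$. Then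
$$\int_{\mathbb S}\int_{|t-a\cdot\xi|\le2w}\Big(N_{t,\xi}\big(D\setminus\textstyle\bigcup G_i\big)+\sum_iJ^{G_i,a_i}_{t,\xi}\Big)dt\,d\xi\ \ge\ \eta\,w\,L^{n-1}.\tag{3}$$

The subcube $P$ is much smaller than $D$ because rigid motions have no deformation: a rigid motion of size about $w$ on $D$ varies by much less than $w$ on $P$, so $\omega_P>w/4$ says that $u$ is not a rigid motion. The exponent matters too: $\frac{n-1}n<1$, so $\eta$ is much larger than $\varepsilon$ when $\varepsilon$ is small. This will be decisive in Step 5 of Section 8.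

*Proof.* Both sides of (3) scale in the same way under $y\mapsto y_0+Ly$ and $u\mapsto(u-a)/w$, $a_i\mapsto(a_i-a)/w$, $t\mapsto(t-a\cdot\xi)/w$. So let $D=[0,1]^n$, $a=0$, $w=1$. Suppose the integral in (3) is $I<\eta$; we shall show $\omega_P\le\frac1{16}$, contradicting $\omega_P>\frac14$. Two small parameters $\kappa,\beta\in(0,\frac12)$ will be fixed on the way; constants $C$ do not depend on $\kappa,\beta,m_1,\varepsilon$.

**Step 1 (most lines see almost no change).** This step turns the small integral $I$ into information on single lines. Call $t\in[-2,2]$ *hit* by the line $z+\mathbb R\xi$, $z\in\xi^\perp$, if the line contains a point of $D\setminus\bigcup G_i$ with $u\cdot\xi=t$, or a point $y\in\partial G_i$, for some $i$, with $(u(y)\cdot\xi-t)(a_i\cdot\xi-t)\le0$. The set of $(\xi,z,t)$ with $t$ hit is a finite union of continuous images of $\sigma$-compact sets, hence $\sigma$-compact. Let $h(\xi,z)$ be the measure of the set of hit $t$. For fixed $(t,\xi)$, the set of $z$ whose line hits $t$ has measure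 at most $N_{t,\xi}(D\setminus\bigcup G_i)+\sum_iJ^{G_i,a_i}_{t,\xi}$: the first part because each such $z$ is counted at least once, the second because projections are 1-Lipschitz. Hence $\int_{\mathbb S}\int_{\xi^\perp}h\,dz\,d\xi\le I<\eta$. For $\mathcal A=\{(\xi,z):h(\xi,z)>\kappa\}$ this gives $|\mathcal A|\le\eta/\kappa$, with respect to $dz\,d\xi$. Replacing $(\xi,t)$ by $(-\xi,-t)$ does not change the notion of being hit, so $\mathcal A$ is invariant under $\xi\to-\xi$, and "the line belongs to $\mathcal A$" makes sense.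

Let $\tau$ be the truncation of real numbers to $[-2,2]$. If $(\xi,z)\notin\mathcal A$ and $y,y'\in(z+\mathbb R\xi)\cap(D\setminus\bigcup G_i)$, then
$$|\tau(u(y)\cdot\xi)-\tau(u(y')\cdot\xi)|\le\kappa.\tag{4}$$
The left side is the measure of the set of $t\in(-2,2)$ strictly between $u(y)\cdot\xi$ and $u(y')\cdot\xi$, so it suffices that each such $t$ is hit. Suppose $t$ is not hit. The segment $yy'\subset D$ meets each $G_i$ in a closed, possibly empty, segment, and these are disjoint and do not contain $y,y'$. Outside the $G_i$ we have $u\cdot\xi-t\ne0$. At the entry and exit points of $G_i$, which lie on $\partial G_i$, the product $(u\cdot\xi-t)(a_i\cdot\xi-t)$ is positive, so $u\cdot\xi-t$ is nonzero and has the sign of $a_i\cdot\xi-t$ at both. By continuity the sign of $u\cdot\xi-t$ is constant on each complementary interval including its endpoints, and it is the same on both sides of each $G_i$. So it is the same at $y$ and $y'$, a contradiction.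

**Step 2 (few points lie on many bad lines).** This step bounds the set of points at which lines outside $\mathcal A$ are not available in most directions. Let $Z=\{y\in D:|\{\xi:(\xi,\pi_\xi y)\in\mathcal A\}|\ge\beta\}$. By Fubini and Cauchy–Schwarz,
$$\beta|Z|\le\int_{\mathcal A}\Big(\int1_Z(z+s\xi)\,ds\Big)dz\,d\xi\le|\mathcal A|^{1/2}\Big(\int_{\mathbb S}\int_{\xi^\perp}\Big(\int1_Z(z+s\xi)\,ds\Big)^2dz\,d\xi\Big)^{1/2}.$$
Expanding the square and putting $y=z+s\xi$, the last double integral is
$$\int_{\mathbb S}\int_Z\int_{\mathbb R}1_Z(y+h\xi)\,dh\,dy\,d\xi=2\iint_{Z\times Z}\frac{dy\,dy'}{|y-y'|^{n-1}}\le C|Z|^{1+\frac1n}.$$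
For the last inequality split the $y'$-integral at $|y-y'|=\varrho:=|Z|^{1/n}$: the near part is at most $|\mathbb S|\varrho$, the far part at most $\varrho^{1-n}|Z|=\varrho$. Hence $\beta|Z|\le C|\mathcal A|^{1/2}|Z|^{\frac12(1+\frac1n)}$, that is,
$$|Z|\le C\Big(\frac{|\mathcal A|}{\beta^2}\Big)^{\frac n{n-1}}\le C_1\eta^{\frac n{n-1}}=C_1c_1^{\frac n{n-1}}\varepsilon,\qquad C_1=C_1(n,\kappa,\beta).$$
This is where the exponent in $\eta$ comes from. We choose $c_1$, after $\kappa,\beta,m_1$, with $C_1c_1^{n/(n-1)}\le\frac122^{-nm_1}$. Put $Y=D\setminus(\bigcup G_i\cup Z)$ and $\mathcal G=\{y\in Y:|u(y)|\le1\}$. Then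
$$|D\setminus Y|\le\varepsilon2^{-nm_1},\qquad|D\setminus\mathcal G|\le\varepsilon2^{-nm_1}+2^n\varepsilon\le2^{n+1}\varepsilon.\tag{5}$$

**Step 3 (linked points).** This step produces many pairs of points satisfying the identity of rigid motions up to a small error. For $y\in Y$ let $\mathrm{Link}(y)$ be the set of $y'\in\mathcal G\setminus\{y\}$ such that the line through $y,y'$ is not in $\mathcal A$. Since $y\notin Z$, the bad directions at $y$ have measure less than $\beta$. In polar coordinates around $y$, with radii at most $\sqrt n$, they sweep a set of measure at most $n^{n/2}\beta$. So $|D\setminus\mathrm{Link}(y)|\le b:=2^{n+1}\varepsilon+n^{n/2}\beta$.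

Let $y'\in\mathrm{Link}(y)$ and $\xi=\frac{y'-y}{|y'-y|}$. Then $|u(y')\cdot\xi|\le1$, and (4) gives $|\tau(u(y)\cdot\xi)|\le1+\kappa<2$, so $\tau$ did not act on either value. Multiplying (4) by $|y-y'|\le\sqrt n$,
$$|(u(y)-u(y'))\cdot(y-y')|\le\sqrt n\,\kappa.\tag{6}$$

**Step 4 (a rigid motion from a simplex of linked points).** This step builds, near each $y\in Y$, a rigid motion close to $u$. Let $d=\frac1{10n}$, $D_0=[0,d]^n$ and $D_i=D_0+(1-d)\mathbf e_i$ for $1\le i\le n$. If $p_i\in D_i$ for $0\le i\le n$, the matrix $M$ with columns $p_i-p_0$ is $(1-d)\mathrm{Id}$ plus a matrix with entries in $[-d,d]$, whose norm is at most $nd$. So $\|M^{-1}\|\le(1-d-nd)^{-1}\le2$, and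
$$\max_i|v\cdot(p_i-p_0)|\ge\frac{|v|}{2\sqrt n}\qquad\text{for all }v\in\mathbb R^n.\tag{7}$$
Fix $\beta$ and $\varepsilon_1$ so small that $4(n+1)b<d^n$ for $\varepsilon\le\varepsilon_1$. Given $y\in Y$, choose successively
$$p_i\in D_i\cap\mathrm{Link}(y)\cap\bigcap_{j<i}\mathrm{Link}(p_j),\qquad i=0,\dots,n.$$
This is possible since $p_j\in\mathcal G\subset Y$ and at most $n+1$ sets of measure at most $b$ are removed from $D_i$. Call such $p=(p_0,\dots,p_n)$ *admissible* for $y$. For instance, if $\mathcal A=\emptyset$, there are no holes and $|u|\le1$ on $D$, every $p$ with $p_i\in D_i\setminus\{y\}$ is admissible for $y$.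

Let $W$ be the affine map with $W(p_i)=u(p_i)$, $\Lambda$ its linear part, $S=\frac12(\Lambda+\Lambda^T)$. As $|u(p_i)|\le1$ and $\|M^{-1}\|\le2$, $|\Lambda|\le C$. By (6), $|(p_i-p_j)\cdot S(p_i-p_j)|\le\sqrt n\kappa$ for all $i,j$. With $q_i=p_i-p_0$, polarization reads $2q_i\cdot Sq_j=q_i\cdot Sq_i+q_j\cdot Sq_j-(q_i-q_j)\cdot S(q_i-q_j)$, so all entries of $M^TSM$ are at most $C\kappa$, and $|S|\le C\kappa$. Put $R_p(y')=u(p_0)+(\Lambda-S)(y'-p_0)$. It is a rigid motion with linear part at most $C$, and $|R_p(p_i)-u(p_i)|=|S(p_i-p_0)|\le C\kappa$.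

Suppose $y'\in Y$ satisfies $|(u(y')-u(p_i))\cdot(y'-p_i)|\le\sqrt n\,\kappa$ for $i=0,\dots,n$, and let $v=u(y')-R_p(y')$. Since $(R_p(y')-R_p(p_i))\cdot(y'-p_i)=0$,
$$v\cdot(y'-p_i)=(u(y')-u(p_i))\cdot(y'-p_i)+(u(p_i)-R_p(p_i))\cdot(y'-p_i),$$
which is at most $C\kappa$ in absolute value. Subtracting the cases $i$ and $0$ gives $|v\cdot(p_i-p_0)|\le C\kappa$, and (7) gives
$$|u(y')-R_p(y')|\le C\kappa.\tag{8}$$
In particular (8) holds for $y'=y$, and for every $y'\in\bigcap_i\mathrm{Link}(p_i)$.

**Step 5 (one rigid motion for all of $Y$).** This step compares the rigid motions for different $y$ and concludes. Fix one $p^*$ admissible for some point of $Y$, which is nonempty by (5). For $y\in Y$ take $p$ admissible for $y$. The set $\bigcap_i(\mathrm{Link}(p_i)\cap\mathrm{Link}(p_i^*))\subset Y$ meets every $D_j$, since $2(n+1)b<d^n$. On it (8) holds for $p$ and $p^*$, so $|R_p-R_{p^*}|\le C\kappa$ at one point of each $D_j$. An affine map is controlled on $D$ by its values at such $n+1$ points, because the corresponding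 matrix $M$ satisfies $\|M^{-1}\|\le2$. So $|R_p-R_{p^*}|\le C\kappa$ on $D$. With $|u(y)-R_p(y)|\le C\kappa$ we get
$$|u(y)-R_{p^*}(y)|\le C_2\kappa\qquad\text{for all }y\in Y.$$
Fix $\kappa$ with $C_2\kappa\le\frac1{32}$. The linear part of $R_{p^*}$ is at most $C$, so we can fix $m_1\ge4$ so large that $R_{p^*}$ differs by at most $\frac1{32}$ from its central value on any subcube of side at most $2^{1-m_1}$. Let $b_0$ be the central value on $P$. Then $|u-b_0|\le\frac1{16}$ on $P\cap Y$, and $|P\setminus Y|\le\varepsilon2^{-nm_1}\le\varepsilon|P|$ by (5). Hence $\omega_P\le\frac1{16}$, the desired contradiction. The constants were fixed in the order $\beta,\varepsilon_1,\kappa,m_1,c_1$ and depend only on $n$. $\square$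

## 7. Shifted grids, loud cubes, and the drift estimate

**Definition (grids).** In one dimension let $\mathcal D^0_k=\{2^{-k}(i+[0,1))\}_{i\in\mathbb Z}$ and $\mathcal D^1_k=\{2^{-k}(i+\frac{(-1)^k}3+[0,1))\}_{i\in\mathbb Z}$.

Both families are nested in $k$. For $\mathcal D^1$ this follows from $2(i+\frac s3)=(2i+s)-\frac s3$ for $s=\pm1$: an endpoint $2^{-k}(i+\frac s3)$ of generation $k$ is also an endpoint of generation $k+1$, where the sign is $-s$. For example, $\mathcal D^1_0$ has endpoints $\dots,\frac13,\frac43,\dots$ and $\mathcal D^1_1$ has endpoints $\dots,-\frac16,\frac13,\frac56,\frac43,\dots$. The endpoint sets of $\mathcal D^0_k$ and $\mathcal D^1_k$ are at mutual distance at least $2^{-k}/3$, so each $x$ has distance at least $2^{-k}/6$ from the endpoints of at least one of them. Taking products we get $2^n$ nested grids $\mathcal D^\alpha$, $\alpha\in\{0,1\}^n$, and for every $k$ a Borel choice $x\mapsto\alpha(x,k)$ such that the cube $Q^{(k)}(x)$ of $\mathcal D^{\alpha(x,k)}_k$ containing $x$ satisfies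 $x\in\frac23Q^{(k)}(x)$. For fixed $k_0\in\mathbb Z$ write $Q_j(x)=Q^{(k_0+j)}(x)$; $j$ is its *generation*.

**Definition (window, loud cube).** Let $u$ be of class $C^1$ near $\overline Q$. Put
$$\lambda_Q=\sup\{\omega_P:P\subset\tfrac56Q\text{ a cube},\ \ell(P)=2^{-m_1}\ell(Q)\},\qquad w_Q=\max\{\omega_Q,2\lambda_Q\}.$$
$Q$ is *loud* if $\lambda_Q>w_Q/4$.

Two consequences are used all the time. First, $\lambda_Q\le w_Q/2$ always, and a loud cube has $w_Q>0$. Second, if $Q$ is not loud, then $w_Q=\omega_Q$ (otherwise $w_Q=2\lambda_Q>0$ and $Q$ would be loud), and so $\lambda_Q\le\omega_Q/4$.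

Examples (the definitions make sense for bounded measurable $u$). If $u$ is affine on $Q$, then $\omega$ of a subcube of side $2^{-m_1}\ell(Q)$ is $2^{-m_1}\omega_Q\le\omega_Q/16$, so $Q$ is not loud; in particular rigid motions have no loud cubes. If $u=0$ on one half of $Q$ and $u=v\ne0$ on the other, then $\omega_Q=|v|/2$. Every $P$ also has $\omega_P\le|v|/2$, and a bisected $P$ attains this value. So $\lambda_Q=|v|/2$, $w_Q=|v|$, and $Q$ is loud.

**Proposition 7.** There are $\varepsilon,c_0,C$ depending only on $n$ with the following property. Let $V$ be open, $u\in C^1(V;\mathbb R^n)$, $\mu\ge0$ a finite Borel measure with $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes $Q$, $k_0\in\mathbb Z$, $N\in\mathbb N$, $X$ a bounded Borel set with $\overline{Q_j(x)}\subset V$ for $x\in X$, $0\le j\le N$, and $\rho:X\to[0,\infty)$ bounded Borel such that for all $x\in X$: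

1. $w_{Q_j(x)}\le c_0\rho(x)$ for $0\le j\le\min\{m_1-1,N\}$;
2. $\max_{0\le k\le N}|a_{Q_k(x)}-a_{Q_0(x)}|_\infty\ge\rho(x)$.

Then $\int_X\rho\,d\mu\le C\int_V|e(u)|\,dy$.

So if the typical value moves by at least $\rho(x)$ on the way down to $x$, the total movement, measured by $\mu$, is paid by the deformation, with a constant *independent of the number $N$ of scales*. This is what Section 4 could not give.

**How the proof goes.** Each $\sigma\in(0,\rho(x))$ will be charged to one loud cube $Q_{j(\sigma)}(x)$ whose value $a$ lies within $C_0w$ of $\sigma$, measured along the path. So a cube receives at most $2C_0w_Q$ of charge from $x$. If the loud cubes could each pay $c\,w_Q\ell(Q)^{n-1}$ from disjoint regions, we would be done, since $\mu(Q)\le\ell(Q)^{n-1}$. Nested loud cubes overlap, so we cut out of each cube those nested ones whose value is far away or whose window is much larger. Nested ones that are neither are not used at all: their charges are taken over by the larger cube.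

## 8. Proof of the drift estimate

The constants are chosen in this order: $m_1,\varepsilon_1,c_1$ from Lemma 6; then $\varepsilon\le\varepsilon_1$, $\varepsilon<6^{-n}/2$, small, with $\eta=c_1\varepsilon^{(n-1)/n}$; then $A$ large and $\eta_1$ small, $B=2/\eta_1$; then $M\ge8$ large. All depend only on $n$, and the remaining smallness requirements are stated in Step 5. Since $\mu$ vanishes outside its support, we may assume $X\subset\operatorname{spt}\mu$.

As $X$ is bounded, $\mathcal K=\{Q_j(x):x\in X,0\le j\le N\}$ is finite, and $X$ splits into finitely many Borel sets on each of which the path $(Q_0(x),\dots,Q_N(x))$ is constant. All choices below depend only on the path and on $\sigma$, except for the restriction $\sigma<\rho(x)$, so there is no measurability problem.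

**Step 1 (charging every level of the drift to a loud cube).** Fix $x\in X$ and write $Q_j,a_j,\omega_j,w_j$ for $Q_j(x),a_{Q_j(x)}$ and so on. We compare consecutive values first. Since $x\in\frac23Q_j$ and $x\in\frac23Q_{j+1}$, the set $\overline{Q_j}\cap\overline{Q_{j+1}}$ contains the cube around $x$ of side $\ell(Q_j)/6$. As $2\varepsilon<6^{-n}$, the sets $\{|u-a_j|\le\omega_j\}\cap Q_j$ and $\{|u-a_{j+1}|\le\omega_{j+1}\}\cap Q_{j+1}$ meet, so
$$|a_j-a_{j+1}|\le\omega_j+\omega_{j+1}.\tag{9}$$
Next, $x\in\frac23Q_j$ is at max-norm distance at least $\frac5{12}\ell(Q_j)-\frac13\ell(Q_j)=\frac1{12}\ell(Q_j)$ from the complement of $\frac56Q_j$, and $2^{-m_1}\le\frac1{12}$. Hence $Q_{j+m_1}\subset\frac56Q_j$ and $\omega_{j+m_1}\le\lambda_{Q_j}$, that is,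
$$\omega_{j+m_1}\le\tfrac14\omega_j\ \text{ if $Q_j$ is not loud},\qquad\omega_{j+m_1}\le\tfrac12w_j\ \text{ always}.\tag{10}$$

Let $\mathcal L^*=\{j\le N:Q_j\text{ loud}\}\cup\{j\le N:j<m_1\}$. For each $k\le N$ there is $j\in\mathcal L^*$, $j\le k$, with $\omega_k\le2\cdot4^{-(k-j)/m_1}w_j$. If $k\in\mathcal L^*$ take $j=k$. Otherwise go back from $k$ in steps of $m_1$ to the first index $j\in\mathcal L^*$; the indices strictly between $j$ and $k$ on this ladder are not loud, so (10) gives $\omega_k\le4^{-(k-j)/m_1+1}\omega_{j+m_1}\le4^{-(k-j)/m_1+1}\cdot\frac12w_j$. Put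
$$\varpi_k=\max_{j\in\mathcal L^*,\,j\le k}2^{-(k-j)/m_1}w_j,$$
with smallest maximizer $j(k)$. Then $\omega_k\le2\varpi_k$. Directly from the definition, for $l\le k$,
$$\varpi_l\le2^{(k-l)/m_1}\varpi_k=2^{-(l-j(k))/m_1}w_{j(k)}.$$
By (9), and since $1-2^{-s}\ge s/2$ on $[0,1]$ by concavity,
$$|a_k-a_{j(k)}|\le2\sum_{l=j(k)}^k\omega_l\le4\sum_{l=j(k)}^k\varpi_l\le\frac{4w_{j(k)}}{1-2^{-1/m_1}}\le8m_1w_{j(k)}.$$

Choose $e=e(x)\in\{\pm\mathbf e_i\}$ maximizing $\max_ke\cdot(a_k-a_0)$, the first maximizer in a fixed ordering. By hypothesis 2 this maximum is at least $\rho(x)$. For $\sigma\in(0,\rho(x))$ let $k(\sigma)\ge1$ be the first $k$ with $e\cdot(a_k-a_0)\ge\sigma$, and put $j(\sigma)=j(k(\sigma))$. With $k=k(\sigma)$ we have $e\cdot(a_{k-1}-a_0)<\sigma\le e\cdot(a_k-a_0)$, so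
$$|\sigma-e\cdot(a_k-a_0)|\le\omega_{k-1}+\omega_k\le2\varpi_{k-1}+2\varpi_k\le6\varpi_k\le6w_{j(\sigma)}.$$
Here $\varpi_{k-1}\le2^{1/m_1}\varpi_k\le2\varpi_k$ was used. With $C_0=14m_1$ we conclude
$$|\sigma-e\cdot(a_{j(\sigma)}-a_0)|\le C_0w_{j(\sigma)}.\tag{11}$$
Let $c_0=1/(8C_0m_1)$. If $j(\sigma)=j$, then $\sigma$ lies in an interval of length $2C_0w_j$. So hypothesis 1 gives $|\{\sigma:j(\sigma)<m_1\}|\le\sum_{j\le\min\{m_1-1,N\}}2C_0w_j\le\rho(x)/4$. For all other $\sigma$ the cube $Q_{j(\sigma)}$ is loud.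

**Step 2 (random cores).** The purpose of this step is to shrink each cube $q$ slightly to a core $G_q$ such that the boundary values on $\partial G_q$ are mostly near $a_q$, and such that smaller cubes rarely meet $\partial G_q$. For $q\in\mathcal K$ let $\mathrm{Out}_q=\{y\in q:|u-a_q|>\omega_q\}$, so $|\mathrm{Out}_q|\le\varepsilon|q|$. The scaled max-norm distance $y\mapsto2|y-c_q|_\infty/\ell(q)$ to the center $c_q$ of $q$ has gradient of length $2/\ell(q)$ a.e. and level sets $\partial(sq)$. The coarea formula gives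
$$\int_{5/6}^1\mathcal H^{n-1}(\mathrm{Out}_q\cap\partial(sq))\,ds\le\frac2{\ell(q)}|\mathrm{Out}_q|\le2\varepsilon\,\ell(q)^{n-1}.$$
So the set of $s\in(\frac56,1)$ with
$$\mathcal H^{n-1}(\mathrm{Out}_q\cap\partial(sq))\le24\varepsilon\,\ell(q)^{n-1}\tag{12}$$
has measure at least $\frac16-\frac1{12}=\frac1{12}$. Choose $s_q$, $q\in\mathcal K$, independently and uniformly in these sets; the densities are at most $12$. Put $G_q=s_qq$, a closed cube with $\frac56q\subset G_q\subset\mathrm{int}\,q$.

Call $q\in\mathcal K$ *unusable* if $\overline q\cap\partial G_Q\ne\emptyset$ for some $Q\in\mathcal K$ of the same grid with $Q\supsetneq q$ and generation congruent to that of $q$ mod $M$; otherwise it is *usable*. (A cube touching $\partial Q$ is harmless as far as $Q$ is concerned if it is small, since $\partial G_Q$ lies strictly inside $Q$.) For given $Q$, the event $\overline q\cap\partial G_Q\ne\emptyset$ restricts $s_Q$ to the range of the scaled distance on $\overline q$, an interval of length at most $2\ell(q)/\ell(Q)$.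 For each $i\ge1$ there is at most one such $Q$ with $\ell(Q)=2^{iM}\ell(q)$. So $q$ is unusable with probability at most $24\sum_{i\ge1}2^{-iM}\le48\cdot2^{-M}\le\frac14$. The index $j(\sigma)$ does not depend on the $s_q$. By Fubini some realization, fixed from now on, satisfies
$$\int_X|\{\sigma<\rho(x):Q_{j(\sigma)}(x)\text{ unusable}\}|\,d\mu\le\tfrac14\int_X\rho\,d\mu.$$
Let $\Sigma(x)$ be the set of $\sigma\in(0,\rho(x))$ with $Q_{j(\sigma)}(x)$ loud and usable. With Step 1,
$$\int_X|\Sigma(x)|\,d\mu\ge\tfrac12\int_X\rho\,d\mu.\tag{13}$$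

**Step 3 (trees and disjoint regions).** In this step we select cubes and cut out their selected successors, to obtain disjoint regions. Say that $q\in\mathcal K$ has *class* $m\in\{0,1,2,\dots\}$ if $2^{-m-1}<\mu(G_q)/\ell(q)^{n-1}\le2^{-m}$. Every $q=Q_j(x)$ with $x\in X$ has a class: $\mu(G_q)\le\ell(G_q)^{n-1}\le\ell(q)^{n-1}$, and $\mu(G_q)>0$ because $x\in\operatorname{spt}\mu\cap\frac23q$ and $\frac23q\subset\mathrm{int}\,G_q$. Fix a grid $\alpha$, a residue $r$ mod $M$ and a class $m$. The *candidates* are the loud usable $q\in\mathcal K$ of grid $\alpha$, generation congruent to $r$ mod $M$, class $m$. For candidates $q\subsetneq Q$ we have $\overline q\cap\partial G_Q=\emptyset$, and $\overline q$ is connected, so there is a *dichotomy*: either $\overline q\subset\mathrm{int}\,G_Q$ or $\overline q\cap G_Q=\emptyset$.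

Process the candidates from coarse to fine. For a candidate $q$ let $Q$ be the finest already *selected* cube with $q\subset G_Q$; such cubes are strict ancestors of $q$, hence nested. If there is none, select $q$. Otherwise select $q$, as a *child* of $Q$, if and only if

* (i) $|a_q-a_Q|\ge A(w_Q+w_q)$, or
* (ii) $w_q\ge Bw_Q$.

A child is *good* if (i) holds, otherwise *bad*, and then (ii) holds. Let $\mathcal Q$ be the set of selected cubes, $\mathrm{ch}(Q)$ the set of children of $Q$, and
$$\mathrm{Reg}(Q)=G_Q\setminus\bigcup_{q\in\mathrm{ch}(Q)}G_q.$$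

For illustration: a candidate $q\subset G_Q$ whose parent in the above sense would be $Q$, on which $u$ sits near a value at distance at least $A(w_Q+w_q)$ from $a_Q$, becomes a good child. If instead $u$ takes (a smooth approximation of) two values on the two halves of $q$, with a gap $g$ much larger than $Bw_Q$, then $w_q$ is about $g$ by the example in Section 7, and condition (ii) holds.

*The regions are disjoint.* Given $y$, the selected cubes $Q$ with $y\in G_Q$ form a chain. If $q$ follows $Q$ in this chain, then $q\subset G_Q$ by the dichotomy. Every selected $\hat Q\supsetneq q$ with $q\subset G_{\hat Q}$ has $y\in G_{\hat Q}$, so it lies in the chain. Hence $Q$ is the finest of these, and $q\in\mathrm{ch}(Q)$. So $y\in\mathrm{Reg}(Q)$ only for the finest $Q$ of the chain, and the sets $\mathrm{Reg}(Q)$, $Q\in\mathcal Q$, are pairwise disjoint.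

*The holes are disjoint.* Let $q\ne q'$ be children of $Q$ and $y\in G_q\cap G_{q'}$, say $q'\subsetneq q$. Then $q'\subset G_q$ by the dichotomy, so the parent of $q'$ would be at least as fine as $q$, a contradiction. So the $G_q$, $q\in\mathrm{ch}(Q)$, are pairwise disjoint compact subsets of $\mathrm{int}\,G_Q$.

*Packing.* By the class condition,
$$\sum_{q\in\mathrm{ch}(Q)}\ell(q)^{n-1}\le2^{m+1}\sum_{q\in\mathrm{ch}(Q)}\mu(G_q)\le2^{m+1}\mu(G_Q)\le2\,\ell(Q)^{n-1},\tag{14}$$
and $\ell(q)\le2^{-M}\ell(Q)$ for children, since generations are congruent mod $M$.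

**Step 4 (selected cubes capture all the charge).** Here we check that discarding candidates loses nothing. Let $\Sigma_{\alpha,r,m}(x)$ be the set of $\sigma\in\Sigma(x)$ such that $q=Q_{j(\sigma)}(x)$ is a candidate for $(\alpha,r,m)$. These sets partition $\Sigma(x)$. Write $e=e(x)$, $a_0=a_{Q_0(x)}$.

If $q\in\mathcal Q$, then $x\in G_q$ and, by (11), $\sigma$ is within $C_0w_q$ of $e\cdot(a_q-a_0)$. If $q\notin\mathcal Q$, there is $Q\in\mathcal Q$ with $x\in q\subset G_Q$, $|a_q-a_Q|<A(w_Q+w_q)$ and $w_q<Bw_Q$. So $\sigma$ is within $C_0w_q+A(w_Q+w_q)\le(C_0B+A(1+B))w_Q$ of $e\cdot(a_Q-a_0)$. Hence, with $C'=2(A+C_0)(1+B)$,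
$$|\Sigma_{\alpha,r,m}(x)|\le C'\sum_{Q\in\mathcal Q,\,x\in G_Q}w_Q,\qquad\int_X|\Sigma_{\alpha,r,m}|\,d\mu\le C'T,\quad T:=\sum_{Q\in\mathcal Q}w_Q\,\mu(G_Q)<\infty.\tag{15}$$

**Step 5 (profitable cubes pay).** This step bounds $T$ by the deformation. Call $Q\in\mathcal Q$ *profitable* if $\sum_{\text{bad }q\in\mathrm{ch}(Q)}\mu(G_q)\le\eta_1\mu(G_Q)$. A selected cube without children is profitable, with $\mathrm{Reg}(Q)=G_Q$. If $Q$ is not profitable, then
$$w_Q\mu(G_Q)\le\eta_1^{-1}\sum_{\text{bad }q}w_Q\,\mu(G_q)\le(\eta_1B)^{-1}\sum_{\text{bad }q}w_q\,\mu(G_q).$$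
Each $q$ has at most one parent, so the non-profitable cubes contribute at most $T/(\eta_1B)=T/2$ to $T$. As $T<\infty$,
$$T\le2\sum_{Q\text{ profitable}}w_Q\,\mu(G_Q).\tag{16}$$

**Claim.** If $Q$ is profitable, then $\int_{\mathrm{Reg}(Q)}|e(u)|\ge c\,w_Q\,\ell(Q)^{n-1}$.

*Proof of the claim.* Apply Lemma 6 with $D=G_Q$, $a=a_Q$, $w=w_Q>0$, holes $G_q$ and values $a_q$, $q\in\mathrm{ch}(Q)$. The hypotheses hold:

* $|\{y\in G_Q:|u-a_Q|>w_Q\}|\le\varepsilon|Q|\le\varepsilon(\frac65)^n|G_Q|\le2^n\varepsilon|G_Q|$.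
* $Q$ is loud, so there is $P\subset\frac56Q\subset G_Q$ with $\ell(P)=2^{-m_1}\ell(Q)$ and $\omega_P>w_Q/4$. The ratio $\ell(P)/\ell(G_Q)$ lies in $[2^{-m_1},\frac652^{-m_1}]$.
* By (14), $\sum|G_q|\le2^{-M}\ell(Q)\cdot2\ell(Q)^{n-1}\le2^{1-M}(\frac65)^n|G_Q|\le\frac12\varepsilon2^{-nm_1}|G_Q|$ for $M$ large.

Hence
$$\int_{\mathbb S}\int_{|t-a_Q\cdot\xi|\le2w_Q}\Big(N_{t,\xi}(\mathrm{Reg}(Q))+\sum_qJ^{G_q,a_q}_{t,\xi}\Big)dt\,d\xi\ge\eta(\tfrac56)^{n-1}w_Q\,\ell(Q)^{n-1}.\tag{17}$$
By Fubini the $J$-terms equal $\sum_q\int_{\partial G_q}g_q\,d\mathcal H^{n-1}$ with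
$$g_q(y)=|\{(t,\xi):|t-a_Q\cdot\xi|\le2w_Q,\ (u(y)\cdot\xi-t)(a_q\cdot\xi-t)\le0\}|\le4|\mathbb S|w_Q.$$

*Good $q$.* Let $y\in\partial G_q\setminus\mathrm{Out}_q$, so $|u(y)-a_q|\le\omega_q\le w_q$. Since $t$ lies between $u(y)\cdot\xi$ and $a_q\cdot\xi$, we get $|t-a_q\cdot\xi|\le w_q$, hence $|(a_q-a_Q)\cdot\xi|\le2w_Q+w_q\le\frac2A|a_q-a_Q|$ by (i), and $a_q\ne a_Q$ because $w_Q>0$. Thus $\xi$ lies in a band around an equator, of measure at most $C/A$, and $g_q(y)\le Cw_Q/A$. On $\mathrm{Out}_q\cap\partial G_q$ use (12) and the trivial bound on $g_q$. Altogether $\int_{\partial G_q}g_q\,d\mathcal H^{n-1}\le C(\frac1A+\varepsilon)w_Q\ell(q)^{n-1}$.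

*Bad $q$.* Here $\int_{\partial G_q}g_q\,d\mathcal H^{n-1}\le Cw_Q\ell(q)^{n-1}$, and by the class condition and profitability
$$\sum_{\text{bad }q}\ell(q)^{n-1}\le2^{m+1}\sum_{\text{bad }q}\mu(G_q)\le2^{m+1}\eta_1\mu(G_Q)\le2\eta_1\ell(Q)^{n-1}.$$

With (14), the $J$-terms sum to at most $C_3(\frac1A+\varepsilon+\eta_1)w_Q\ell(Q)^{n-1}$, where $C_3$ depends only on $n$ and not on $\varepsilon,A,\eta_1$. Now the exponent in Lemma 6 is used: $\eta/\varepsilon=c_1\varepsilon^{-1/n}$ is large for small $\varepsilon$. So we can fix $\varepsilon$ with $C_3\varepsilon\le\frac16\eta(\frac56)^{n-1}$, and then $A$ and $\eta_1$ with $C_3/A,\ C_3\eta_1\le\frac16\eta(\frac56)^{n-1}$. The $J$-terms are then at most half the right side of (17), and (2) gives $|\mathbb S|\int_{\mathrm{Reg}(Q)}|e(u)|\ge\frac12\eta(\frac56)^{n-1}w_Q\ell(Q)^{n-1}$. $\square$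

**Step 6 (summation).** It remains to add up. For profitable $Q$ of class $m$, $w_Q\mu(G_Q)\le2^{-m}w_Q\ell(Q)^{n-1}\le C2^{-m}\int_{\mathrm{Reg}(Q)}|e(u)|$. The regions are disjoint and contained in $V$, so (15) and (16) give $\int_X|\Sigma_{\alpha,r,m}|\,d\mu\le C2^{-m}\int_V|e(u)|$. Summing over $2^n$ grids, $M$ residues and all $m\ge0$, and using (13), we get $\frac12\int_X\rho\,d\mu\le C\int_V|e(u)|$. This proves Proposition 7. $\square$

## 9. From the drift estimate to approximate continuity almost everywhere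

*Proof of Theorem 1.* Let $S$ be the set of $x\in\Omega\setminus\Theta_u$ at which $u$ is not approximately continuous. By Fact 2 it suffices to show $\mathcal H^{n-1}(S)=0$. The set $\Theta_u$ is Borel: $x\mapsto|Eu|(B_r(x))$ is lower semicontinuous, and by left continuity in $r$ rational radii suffice in the limsup.

**Step 1 (failure means drift along cubes).** This step rewrites $S$ in terms of the cubes $Q^{(k)}(x)$. With $r=\sqrt n\,2^{-k}$ we have $Q^{(k)}(x)\subset B_r(x)$, with comparable volumes. So, when $B_r(x)\subset\Omega$,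
$$|Q^{(k)}(x)|^{-1}\int_{Q^{(k)}(x)}|u-\bar u_{Q^{(k)}(x)}|\,dy+|\bar u_{Q^{(k)}(x)}-\bar u_{B_r(x)}|\le C\,\mathrm{osc}(x,\sqrt n\,2^{-k}).\tag{18}$$
Let $x\in\Omega\setminus\Theta_u$. If $\bar u_{Q^{(k)}(x)}\to z$, then (18) and Lemma 5 give $\bar u_{B_r(x)}\to z$ and $|B_r|^{-1}\int_{B_r(x)}|u-z|\to0$ along $r=\sqrt n\,2^{-k}$. By comparison this holds for all $r\to0$, so $u$ is approximately continuous at $x$. Hence for $x\in S$ the sequence $\bar u_{Q^{(k)}(x)}$ is not Cauchy. By the triangle inequality $S\subset\bigcup_iS_i$, where $S_i$ is the set of $x\in\Omega\setminus\Theta_u$ for which there is $k_1$ such that for every $k_0\ge k_1$: $\operatorname{dist}(x,\mathbb R^n\setminus\Omega)>3\sqrt n\,2^{-k_0}$, and there is $k>k_0$ with $|\bar u_{Q^{(k)}(x)}-\bar u_{Q^{(k_0)}(x)}|\ge1/i$. As $x\mapsto\bar u_{Q^{(k)}(x)}$ takes countably many values, each on a Borel set, $S_i$ is Borel.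

**Step 2 (a Frostman measure on a set without deformation).** Suppose $\mathcal H^{n-1}(S_i)>0$ for some $i$, and put $\rho_0=1/i$; we look for a contradiction. By Fact 3 there is a compact $K\subset S_i$ with $0<\mathcal H^{n-1}(K)<\infty$. As $K\cap\Theta_u=\emptyset$, the density statement with arbitrarily small $\lambda$ gives $|Eu|(K)=0$. Let $\mu$ be a measure on $K$ with $\mu(K)>0$ and $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes.

**Step 3 (uniform scales).** Here we prepare the set $X$ of Proposition 7. Let $\gamma>0$, and let $U\Subset\Omega$ be open with $U\supset K$, $|Eu|(U)<\gamma$. Let $\delta>0$ be a small constant depending only on $n,\rho_0$. For $k_0\in\mathbb Z$ let $E_{k_0}$ be the set of $x\in K$ such that $\mathrm{osc}(x,\sqrt n\,2^{-k})\le\delta$ for all $k\ge k_0$ and such that the definition of $S_i$ holds at $x$ with $k_1=k_0$. The functions $x\mapsto\mathrm{osc}(x,r)$ are continuous where defined, so these sets are Borel. They increase with $k_0$, and their union is $K$ by Lemma 5. So for large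 $k_0$ the set $K_1=E_{k_0}$ has $\mu(K_1)\ge\frac34\mu(K)$, and, $K$ being compact in $U$, also $B_{3\sqrt n2^{-k_0}}(x)\subset U$ for all $x\in K$. Fix such a $k_0$. For each $x\in K_1$ there is $k>k_0$ with $|\bar u_{Q^{(k)}(x)}-\bar u_{Q^{(k_0)}(x)}|\ge\rho_0$. So there are $N$ and a Borel set $X\subset K_1$ with $\mu(X)\ge\frac12\mu(K)$ such that for $x\in X$ some $1\le k\le N$ has $|\bar u_{Q_k(x)}-\bar u_{Q_0(x)}|\ge\rho_0$, where $Q_j(x)=Q^{(k_0+j)}(x)$.

**Step 4 (mollification).** Proposition 7 needs a $C^1$ field. Let $V=\bigcup_{x\in X}B_{2\sqrt n2^{-k_0}}(x)$; then $\overline{Q_j(x)}\subset V$ for $x\in X$, $j\ge0$. Let $v=u*\varphi_\tau$ be a mollification with $\tau<\sqrt n\,2^{-k_0}$ so small that $|Q|^{-1}\int_Q|v-u|\le\delta$ for the finitely many cubes $Q=Q_j(x)$, $x\in X$, $0\le j\le N$. The $\tau$-neighborhood of $V$ lies in $U$, so $\int_V|e(v)|\le|Eu|(U)<\gamma$. For these cubes (18) gives $|Q|^{-1}\int_Q|v-\bar u_Q|\le C\delta$.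

**Step 5 (the hypotheses of Proposition 7).** We check them for $v$, with $\varepsilon$ from Proposition 7. Chebyshev gives $|\{y\in Q:|v-\bar u_Q|>C\delta/\varepsilon\}|\le\varepsilon|Q|$, so $\omega_Q\le C\delta/\varepsilon$. As $2\varepsilon<1$, this set's complement meets $\{|v-a_Q|\le\omega_Q\}$, so $|a_Q-\bar u_Q|\le C\delta/\varepsilon$. For $P\subset Q$ with $\ell(P)=2^{-m_1}\ell(Q)$ we have $|P|^{-1}\int_P|v-\bar u_Q|\le C2^{nm_1}\delta$, so $\lambda_Q\le C2^{nm_1}\delta/\varepsilon$. Since $\varepsilon,m_1$ depend only on $n$, $w_Q\le C\delta$. Put $\rho:=\rho_0/(2\sqrt n)$, constant on $X$. For $\delta$ small, depending on $n$ and $\rho_0$, we get $w_{Q_j(x)}\le c_0\rho$ for $0\le j\le N$ and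
$$\max_k|a_{Q_k(x)}-a_{Q_0(x)}|_\infty\ge\frac{\rho_0-C\delta}{\sqrt n}\ge\rho .$$

**Step 6 (contradiction).** Proposition 7 gives
$$\tfrac12\rho\,\mu(K)\le\rho\,\mu(X)\le C\int_V|e(v)|\,dy\le C\gamma .$$
The quantities $\rho,\mu,C$ do not depend on $\gamma$ (while $k_0,N,X,v$ may). Letting $\gamma\to0$ gives $\mu(K)=0$, a contradiction. So $\mathcal H^{n-1}(S_i)=0$ for all $i$, and $\mathcal H^{n-1}(S)=0$. $\blacksquare$

## 10. A trace inequality, a capacitary estimate, and the exceptional sets

**Theorem 2.** For a Radon measure $\mu\ge0$ on $\mathbb R^n$ put $[\mu]=\sup_{x,r}r^{1-n}\mu(B_r(x))$. Then $\int|u|\,d\mu\le C[\mu]\int|e(u)|\,dx$ for all $u\in C^1_c(\mathbb R^n;\mathbb R^n)$. Conversely, if $\int|u|\,d\mu\le\Lambda\int|e(u)|$ for all such $u$, then $[\mu]\le C\Lambda$. If $[\mu]<\infty$ and $u\in BD(\mathbb R^n)$, then $\int|u^*|\,d\mu\le C[\mu]\,|Eu|(\mathbb R^n)$, where $u^*$ is the approximate limit at points of approximate continuity and $u^*=(a+b)/2$ on $J_u$.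

For example, $\mathcal H^{n-1}$ restricted to a hyperplane has $0<[\mu]<\infty$, and a Dirac mass has $[\mu]=\infty$.

*Proof.*

**Step 1 (the inequality for $C^1_c$).** Here Proposition 7 is applied with a starting cube so large that $u$ is typically $0$ on it. If $[\mu]=0$, then $\mu=0$. If $[\mu]=\infty$, the claim is empty unless $e(u)=0$; in that case $u$ is a rigid motion with compact support, so $u=0$. So let $0<[\mu]<\infty$. A cube $Q$ lies in a ball of radius $\sqrt n\,\ell(Q)$. After multiplying $\mu$ by $c/[\mu]$ and restricting it to a bounded Borel set $X$, the measure is finite and $\mu(Q)\le\ell(Q)^{n-1}$ for all cubes. Take $k_0$ so negative that $|\operatorname{supp}u|\le\varepsilon(2^{-m_1}2^{-k_0-j})^n$ for $0\le j<m_1$. Then $\omega_P=0$ for each cube $P$ with $\ell(P)\ge2^{-m_1}\ell(Q_j(x))$, so $w_{Q_j(x)}=0$ for $j<m_1$. Also $a_{Q_0(x)}=0$: both $u=a_{Q_0(x)}$ and $u=0$ hold on $Q_0(x)$ outside sets of measure at most $\varepsilon|Q_0(x)|$, and $2\varepsilon<1$. Given $\tau>0$, take $N$ so large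 that $u$ oscillates by at most $\tau$ on cubes of side $2^{-k_0-N}$. Then $\omega_{Q_N(x)}\le\tau$ and $|a_{Q_N(x)}-u(x)|\le2\tau$ for all $x\in X$. Proposition 7 with $V=\mathbb R^n$ and $\rho=(|u|_\infty-2\tau)_+$, where $|u|_\infty$ is the pointwise max norm, gives $\int_X(|u|_\infty-2\tau)_+\,d\mu\le C\int|e(u)|$. Let $\tau\to0$ and $X\uparrow\mathbb R^n$, and use $|u|\le\sqrt n|u|_\infty$.

**Step 2 (the converse).** We test with a bump. Let $u=\psi\mathbf e_1$ with $\psi\in C^1_c(B_{2r}(x))$, $0\le\psi\le1$, $\psi=1$ on $B_r(x)$, $|\nabla\psi|\le C/r$. Then $\mu(B_r(x))\le\int|u|\,d\mu\le\Lambda\int|\nabla\psi|\le C\Lambda r^{n-1}$.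

**Step 3 (the $BD$ version).** We approximate by mollification; Theorem 1 gives convergence $\mu$-a.e. The condition $[\mu]<\infty$ implies $\mu\ll\mathcal H^{n-1}$, by covering $\mathcal H^{n-1}$-null sets with balls of small $\sum r_i^{n-1}$. Let $\chi_\varrho\in C^\infty_c(B_{3\varrho}(0))$ with $0\le\chi_\varrho\le1$, $\chi_\varrho=1$ on $B_\varrho(0)$, $|\nabla\chi_\varrho|\le2/\varrho$, and let $u_\tau$ be the mollification of $\chi_\varrho u$ with a radial kernel. As $\tau\to0$, $u_\tau\to u^*$ at points of approximate continuity in $B_\varrho(0)$, and also at jump points in $B_\varrho(0)$, because a radial kernel gives both half-balls the weight $\frac12$. By Theorem 1 and $\mu\ll\mathcal H^{n-1}$, this is $\mu$-a.e. convergence in $B_\varrho(0)$. Moreover $\int|e(u_\tau)|\le|E(\chi_\varrho u)|(\mathbb R^n)\le|Eu|(\mathbb R^n)+\frac2\varrho\|u\|_{L^1}$. Fatou and Step 1 give $\int_{B_\varrho(0)}|u^*|\,d\mu\le C[\mu]\big(|Eu|(\mathbb R^n)+\frac2\varrho\|u\|_{L^1}\big)$. Let $\varrho\to\infty$. $\blacksquare$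

**Theorem 3.** For $u\in BD(\mathbb R^n)$ and $t>0$,
$$\mathcal H^{n-1}_\infty\Big(\Big\{x:\sup_r|B_r|^{-1}\int_{B_r(x)}|u|>t\Big\}\Big)\le\frac Ct|Eu|(\mathbb R^n).$$

*Proof.* Let $O$ be the set in question.

**Step 1 (a thinned family of balls).** The aim is to find disjoint balls on which $|u|$ has large mean, and to thin them out so that they carry a measure to which Theorem 2 applies. Consider all balls $B_r(x)$ with $|B_r|^{-1}\int_{B_r(x)}|u|>t$. Their radii are bounded, because $t|B_r|<\|u\|_{L^1}$. By the Vitali covering lemma there are countably many disjoint such balls $B_i=B_{r_i}(x_i)$ with $O\subset\bigcup5B_i$. Let $P_i\ni x_i$ be the half-open dyadic cube with $r_i\le\ell(P_i)<2r_i$. Process $i=1,2,\dots$ and put $i$ into $I$ if and only if for every dyadic $P\supseteq P_i$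
$$r_i^{n-1}+\sum_{j\in I,\,P_j\subset P}r_j^{n-1}\le2\ell(P)^{n-1},$$
with the current $I$. Then for every finite $I'\subset I$ and every dyadic $P$ we have $\sum_{j\in I',P_j\subset P}r_j^{n-1}\le2\ell(P)^{n-1}$: consider the last $j\in I'$ added with $P_j\subset P$.

**Step 2 (summing over accepted balls).** This step bounds $\sum_Ir_i^{n-1}$. For finite $I'\subset I$ let $\mu=\sum_{i\in I'}r_i^{n-1}|B_i|^{-1}1_{B_i}\mathcal L^n$, and let $B$ be a ball of radius $r$. The $B_i$ with $r_i\le r$ meeting $B$ have centers within $2r$ of the center of $B$ and $\ell(P_i)<2r$. So their $P_i$ are contained in at most $C$ dyadic cubes of side in $[2r,4r)$, and they contribute at most $Cr^{n-1}$ to $\mu(B)$. Those with $r_i>r$ contribute at most $C\sum r_i^{-1}|B_i\cap B|\le Cr^{-1}|B|\le Cr^{n-1}$, by disjointness. So $[\mu]\le C$. As $\mu\ll\mathcal L^n$ and $u^*=u$ a.e., Theorem 2 gives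
$$t\sum_{i\in I'}r_i^{n-1}\le\int|u|\,d\mu\le C|Eu|(\mathbb R^n).$$
Hence $\sum_Ir_i^{n-1}\le\frac Ct|Eu|(\mathbb R^n)<\infty$.

**Step 3 (covering the rejected balls).** Each rejected $i$ has a dyadic $P\supseteq P_i$ with $\sum_{j\in I,P_j\subset P}r_j^{n-1}>2\ell(P)^{n-1}-r_i^{n-1}\ge\ell(P)^{n-1}$, as $r_i\le\ell(P_i)\le\ell(P)$. The sides of such $P$ are bounded because $\sum_Ir_j^{n-1}<\infty$. So each is contained in a maximal one, the maximal ones are disjoint, and $\sum_{P\text{ maximal}}\ell(P)^{n-1}\le\sum_Ir_j^{n-1}$. For rejected $i$ and the corresponding maximal $P$ we have $5B_i\subset CP$, since $x_i\in P$ and $r_i\le\ell(P)$. Covering $O$ by the $5B_i$, $i\in I$, and these cubes, $\mathcal H^{n-1}_\infty(O)\le C\sum_Ir_i^{n-1}\le\frac Ct|Eu|(\mathbb R^n)$. $\blacksquare$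

**Theorem 4.** A set $N\subseteq\mathbb R^n$ is contained in the set of points outside $J_u$ at which $u$ is not approximately continuous, for some $u\in BD(\mathbb R^n)$, if and only if $\mathcal H^{n-1}(N)=0$.

*Proof.* Necessity is Theorem 1. Conversely let $\mathcal H^{n-1}(N)=0$; we construct a field that tends to infinity at every point of $N$.

**Step 1 (bumps on thin covers).** This step builds functions that equal $1$ near $N$ and have small norm. For each $j\ge1$ cover $N$ by open balls $B_{r_{j,i}}(x_{j,i})$ with $r_{j,i}\le1$ and $\sum_ir_{j,i}^{n-1}\le2^{-j}$. Let $f_j=\sup_i\psi_{j,i}$, where $\psi_{j,i}$ is Lipschitz, $0\le\psi_{j,i}\le1$, $\psi_{j,i}=1$ on $B_{r_{j,i}}(x_{j,i})$, supported in $\overline{B_{2r_{j,i}}(x_{j,i})}$, and $|\nabla\psi_{j,i}|\le2/r_{j,i}$. Then $\|\psi_{j,i}\|_{W^{1,1}}\le Cr_{j,i}^{n-1}$. Let $g_k=\max_{i\le k}\psi_{j,i}$. Then $g_k\le\sum_i\psi_{j,i}$ and $|\nabla g_k|\le\sum_i|\nabla\psi_{j,i}|$ a.e., both in $L^1$. Almost every $y$ lies in only finitely many of the closed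 balls of radius $2r_{j,i}$, because $\sum_ir_{j,i}^n<\infty$. If $y$ is not in the support of $\psi_{j,k+1}$, then $g_{k+1}=g_k$ near $y$. So $\nabla g_k(y)$ is eventually constant in $k$ for a.e. $y$. By dominated convergence $g_k\to f_j$ and $\nabla g_k$ converges in $L^1$. Hence $f_j\in W^{1,1}(\mathbb R^n)$ with $\|f_j\|_{W^{1,1}}\le C2^{-j}$.

**Step 2 (the sum blows up on $N$).** Put $u=\mathbf e_1\sum_jf_j\in W^{1,1}(\mathbb R^n;\mathbb R^n)\subset BD(\mathbb R^n)$. For $x\in N$ and every integer $L$, $f_1=\dots=f_L=1$ near $x$, so $u\cdot\mathbf e_1\ge L$ near $x$. For any $z\in\mathbb R^n$, taking $L\ge|z|+1$ gives $|u-z|\ge1$ near $x$. So $u$ has neither an approximate limit nor one-sided approximate limits at $x$: $x\notin J_u$, and $x$ is not a point of approximate continuity. $\blacksquare$
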